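# Symplectically self-polar polytopes with few vertices

## 1. Self-polar polygons

Write points of $\mathbb R^{2n}$ as $(x,y)$ with $x,y\in\mathbb R^n$, and let
$$\omega\big((x,y),(x',y')\big)=x\cdot y'-y\cdot x'.$$
After reordering coordinates this is $\sum_k\omega_1$ over $n$ copies of $\mathbb R^2$, where $\omega_1(x,y)=x_1y_2-x_2y_1$; the pair $(x_k,y_k)$ is the $k$-th copy of $\mathbb R^2$.

**Definition.** For a convex body $X\subset\mathbb R^{2n}$ with the origin in its interior, put
$$X^\omega=\{z'\in\mathbb R^{2n}:\omega(z,z')\le 1\ \text{ for all } z\in X\}.$$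
We call $X$ *symplectically self-polar*, or just *self-polar*, if $X=X^\omega$.

With $J(x,y)=(-y,x)$ we have $\omega(z,Jz')=\langle z,z'\rangle$. So $X^\omega=JX^\circ$, where $X^\circ$ is the usual polar body: the symplectic polar is the polar, turned by $J$. Three examples: the Euclidean unit ball is self-polar. The square $[-1,1]^2$ is not, because $\max(x_1y_2-x_2y_1)=|y_1|+|y_2|$ over the square, so its symplectic polar is the diamond $|y_1|+|y_2|\le1$. Finally, consider the hexagon
$$H=\operatorname{conv}\{(\pm1,0),\ (\pm\tfrac12,\pm1)\}\subset\mathbb R^2 .$$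
The generators $(\pm1,0)$ and $(\pm\frac12,\pm1)$ of $H$ show that $H^\omega=\{(x,y):|y|\le1,\ |x|+\frac12|y|\le1\}$. This is the polygon with vertices $(\pm1,0),(\pm\frac12,\pm1)$, that is, $H$ again. So $H$ is self-polar.

Two facts hold in every dimension. They use only the bipolar theorem $X^{\circ\circ}=X$ and the duality between vertices of a polytope and facets of its polar.

*Self-polar bodies are symmetric.* If $X=JX^\circ$, then, $J$ being orthogonal, $X^\circ=JX^{\circ\circ}=JX$. Hence $X=J(JX)=-X$.

*Facets correspond to vertices.* Let $X$ be a self-polar polytope with vertex set $V$. Then $X=\{z:\omega(v,z)\le1\ \forall v\in V\}$. The facets of $X^\circ$ are the sets $\{u\in X^\circ:\langle v,u\rangle=1\}$, one for each $v\in V$. Applying $J$, and using $\omega(v,Ju)=\langle v,u\rangle$, we see that the facets of $X=JX^\circ$ are exactly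
$$F_v=\{z\in X:\omega(v,z)=1\},\qquad v\in V,$$
and they are pairwise distinct. So a self-polar polytope has as many facets as vertices.

Self-polarity, volume and the number of vertices do not change under linear symplectic maps. In the plane these are the linear maps of determinant $1$.

How few vertices can a self-polar polygon have? This case is easy.

**Proposition 1.** A self-polar polygon has at least $6$ vertices. If it has exactly $6$, it is the image of $H$ under a linear map of determinant $1$.

*Proof.* Since $V=-V$ and $0\notin V$, the number of vertices is even, so it is at least $4$. Suppose $X=\operatorname{conv}\{\pm a,\pm b\}$. The edge $F_a$ needs two vertices $z$ with $\omega(a,z)=1$. But $\omega(a,\pm a)=0$, and at most one of $\pm b$ qualifies. So there are at least $6$ vertices.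

Now let the vertices be $\pm a,\pm b,\pm c$. The two vertices of $F_a$ come from $\pm b,\pm c$, at most one from each pair, so $|\omega(a,b)|=|\omega(a,c)|=1$. The same argument for $F_b$ gives $|\omega(b,c)|=1$. Choose the sign of $b$ so that $\omega(a,b)=1$, and write $c=\alpha a+\beta b$. Then $\alpha=\omega(c,b)=\pm1$ and $\beta=\omega(a,c)=\pm1$. Up to the sign of $c$ there are two possibilities. If $c=b-a$, the linear map $(1,0)\mapsto a$, $(\frac12,1)\mapsto b$ sends $(-\frac12,1)\mapsto b-a$. If $c=a+b$, the map $(1,0)\mapsto a$, $(\frac12,1)\mapsto a+b$ sends $(-\frac12,1)\mapsto b$. Either map takes $H$ to $X$. It has determinant $1$, because $\omega((1,0),(\frac12,1))=1=\omega(a,b)=\omega(a,a+b)$. $\square$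

In particular the regular hexagon $P$ with vertices $h_k=r(\cos\frac{k\pi}3,\sin\frac{k\pi}3)$, $r^2=2/\sqrt3$, is an image of $H$: here $\omega(h_0,h_1)=r^2\sin\frac\pi3=1$ and $h_2=h_1-h_0$, so the map $h_0\mapsto(1,0)$, $h_1\mapsto(\frac12,1)$ has determinant $1$ and takes $P$ to $H$. The area is $3$.

What changes in $\mathbb R^{2n}$? The argument above counts vertices on one facet, and it can be repeated. Let $X$ have $N=2m$ vertices. A facet $F_v$ has dimension $2n-1$, so it contains at least $2n$ vertices. It contains at most one from each antipodal pair, and none from $\pm v$. Hence $m-1\ge 2n$, that is, $N\ge4n+2$. For $n=1$ this is the sharp bound $6$. For $n=2$ it is $10$, and in general it is linear in $n$. The natural candidates for a minimum, however, have exponentially many vertices.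

## 2. The iterated hexagons and a conjecture about them

Let $P^{\ltimes1}=P$ and
$$P^{\ltimes(n+1)}=\operatorname{conv}\Big(\{\pm h_1,\pm h_2\}\times\{0\}\ \cup\ \{\pm h_0\}\times P^{\ltimes n}\Big)\subset\mathbb R^2\times\mathbb R^{2n}.$$
We take from the statement of the problem that $P^{\ltimes n}\subset\mathbb R^{2n}$ is a self-polar polytope (Section 3 proves this again) and that
$$n!\,\mathrm{vol}(P^{\ltimes n})=\prod_{m=0}^{n-1}\frac{4m+3}{2m+1}.\tag{1}$$

**Conjecture** (Mark Berezovik, "Symplectically self-polar polytopes of minimal capacity", arXiv:2310.14998 (2023)). Let $X\subset\mathbb R^{2n}$ be a symplectically self-polar convex body. Then $\mathrm{vol}(X)\ge\mathrm{vol}(P^{\ltimes n})$. If $X$ is a polytope, then the number of vertices of $X$ is no less than the number of vertices of $P^{\ltimes n}$.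

The conjecture is false, because its assertion about vertices fails for every $n\ge3$. Here is what will be proved.

**Theorem 2.** $P^{\ltimes n}$ has exactly $5\cdot2^n-4$ vertices. For every $n\ge3$ there is a self-polar polytope in $\mathbb R^{2n}$ with at most $2^n+4n\,2^{(n-1)/2}$ vertices ($n$ odd), respectively $2^n+3n\,2^{n/2}$ vertices ($n$ even). These numbers are less than $5\cdot2^n-4$. For $n=3$ the example has at most $32<36$ vertices and the same volume $77/30$ as $P^{\ltimes3}$.

**Theorem 3.** For $n=1,2$ the vertex assertion is true: a self-polar polytope has at least $6$, respectively $16$, vertices. Hence the vertex assertion holds exactly for $n\in\{1,2\}$.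

**Theorem 4.** Let $\nu(n)$ be the minimal number of vertices of a self-polar polytope in $\mathbb R^{2n}$. Then
$$\frac{n^{3/2}}{\sqrt2\,(n+1)}\le\ln\nu(n)\le(10\ln2)\sqrt n .$$
So $\nu(n)=e^{\Theta(\sqrt n)}$, which is not exponential in $n$.

**Proposition 5.** If the volume assertion held for all $n$, it would imply the symmetric Mahler conjecture $\mathrm{vol}(K)\,\mathrm{vol}(K^\circ)\ge4^n/n!$ in all dimensions.

The volume assertion on its own is not settled here. Theorem 2 disproves the conjecture as stated.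

## 3. From iterated hexagons to matrices with $M+M^{T}=\mathbf 1$

**Step 1: counting the vertices of $P^{\ltimes n}$.** Let $Y=P^{\ltimes n}$. Recall that if a linear functional attains its maximum over a finite union of compact sets exactly on a part $S'$ of it, then on the convex hull it attains its maximum exactly on $\operatorname{conv}S'$. Let $\ell$ be a functional on $\mathbb R^2$ whose maximum over the hexagon $P$ is attained only at $h_0$. The face of $P^{\ltimes(n+1)}$ on which $(\ell,0)$ is maximal is $\{h_0\}\times Y$. With $-h_0$ in place of $h_0$ we get the face $\{-h_0\}\times Y$. With $\pm h_1$, $\pm h_2$ we get the single points $(\pm h_1,0)$, $(\pm h_2,0)$. A vertex of a face is a vertex of the polytope, so all points $(\pm h_1,0)$, $(\pm h_2,0)$, $(\pm h_0,w)$ with $w$ a vertex of $Y$ are vertices, and there are no others. If $N_n$ is the number of vertices of $P^{\ltimes n}$, then $N_{n+1}=4+2N_n$ and $N_1=6$. Hence $N_n=5\cdot2^n-4$, that is, $6,16,36,76,\dots$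

**Step 2: reading $P^{\ltimes n}$ in good coordinates.** The purpose is to see a pattern that can be varied. Apply in each plane $\mathbb R^2$ the map $P\to H$ of Section 1; together these form a linear symplectic map. The image $Q_n$ of $P^{\ltimes n}$ satisfies $Q_1=H$, and $Q_{n+1}$ is the convex hull of the points with $(x_1,y_1)=(\pm\frac12,\pm1)$ and all other coordinates $0$, together with the points with $(x_1,y_1)=(\pm1,0)$ and the remaining coordinates in $Q_n$. For $n=2$ the $16$ vertices, written $(x_1,x_2;y_1,y_2)$, are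
$$(\pm1,\pm1;0,0),\qquad(\pm\tfrac12,0;\pm1,0),\qquad(\pm1,\pm\tfrac12;0,\pm1).$$
So there is a cube in the $x$-space, and for each $i$ there are the points with $y=\pm e_i$ whose $x$-part is $(\pm M_{i1},\pm M_{i2})$, where $M$ has rows $(\frac12,0)$ and $(1,\frac12)$.

**Step 3: the general family.** Let $M\in[0,1]^{n\times n}$ satisfy
$$M_{ij}+M_{ji}=1\quad\text{for all }i,j,\tag{2}$$
so that $M_{ii}=\frac12$. Put
$$Z_M=\operatorname{conv}\Big(\{(\varepsilon,0)\}\cup\Big\{\Big(\sum_jM_{ij}\varepsilon_je_j,\ \pm e_i\Big):1\le i\le n\Big\}\Big),\qquad \varepsilon\text{ ranging over }\{\pm1\}^n,$$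
$$X_M=\Big\{(x,y):\ \sum_j|y_j|\le1,\quad |x_k|+\sum_jM_{kj}|y_j|\le1\ \ (1\le k\le n)\Big\}.$$

**Proposition 6.** If (2) holds, then $Z_M=X_M=X_M^\omega$. This is a self-polar polytope with at most $2^n+2\sum_i2^{r_i}$ vertices, where $r_i=\#\{j:M_{ij}\ne0\}$.

*Proof.* First we compute the polar: $Z_M^\omega=X_M$. A point $(x',y')$ lies in $Z_M^\omega$ if and only if $\omega(\cdot,(x',y'))\le1$ on all generators. For $(\varepsilon,0)$ this says $\varepsilon\cdot y'\le1$ for all $\varepsilon$, i.e. $\sum|y_j'|\le1$. For the others it says $\sum_jM_{ij}\varepsilon_jy'_j\mp x'_i\le1$ for all signs and all $i$. Since $M_{ij}\ge0$, this is $\sum_jM_{ij}|y'_j|+|x'_i|\le1$.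

Next, $Z_M\subset X_M$; here we check the generators. For $(\varepsilon,0)$ we have $|x_k|=1$ and $y=0$. For $(\sum_jM_{ij}\varepsilon_je_j,\pm e_i)$ we have $\sum_j|y_j|=1$, and $|x_k|+\sum_jM_{kj}|y_j|=M_{ik}+M_{ki}=1$.

Finally, $X_M\subset Z_M$. Let $(x,y)\in X_M$, $t_i=|y_i|$ and $t_0=1-\sum_{i\ge1}t_i\ge0$. Using (2),
$$|x_k|\le1-\sum_iM_{ki}t_i=t_0+\sum_i(1-M_{ki})t_i=t_0+\sum_iM_{ik}t_i .$$
So $x_k=\theta_k\big(t_0+\sum_it_iM_{ik}\big)$ for some $\theta_k\in[-1,1]$. With $\sigma_i=\pm1$ such that $y_i=\sigma_it_i$, this says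
$$(x,y)=t_0(\theta,0)+\sum_it_i\Big(\sum_kM_{ik}\theta_ke_k,\ \sigma_ie_i\Big).$$
This is a convex combination. Each point on the right depends affinely on $\theta$, and $\theta\in\operatorname{conv}\{\pm1\}^n$. So each lies in $Z_M$, and $(x,y)\in Z_M$.

Hence $X_M=Z_M$ and $X_M^\omega=Z_M^\omega=X_M$. The inequalities show that $0$ is an interior point. There are $2^n$ generators $(\varepsilon,0)$, and for each $i$ there are at most $2\cdot2^{r_i}$ distinct generators with $y=\pm e_i$. $\square$

Let $L_n$ be the matrix with $1$ below the diagonal, $\frac12$ on it and $0$ above it. Then $Q_n=Z_{L_n}$. This is clear for $n=1$. For $n\ge2$, row $1$ of $L_n$ is $(\frac12,0,\dots,0)$, so the generators with $i=1$ are $(\pm\frac12e_1,\pm e_1)$. Column $1$ has $1$ below the diagonal, so all other generators have $x_1=\pm1$, $y_1=0$, and their remaining coordinates run through the generators of $Z_{L_{n-1}}$. This is the recursion of Step 2. So Proposition 6 proves again that $P^{\ltimes n}$ is self-polar. It also shows what is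 special about $P^{\ltimes n}$: the matrix is the most unbalanced possible, with row supports of sizes $1,2,\dots,n$.

## 4. Regular tournaments and the counterexamples

To keep the $r_i$ small we want zeros, so by (2) we take $M_{ij}\in\{0,1\}$ off the diagonal. Such matrices are tournaments. Recall that a *tournament* on $\{1,\dots,n\}$ chooses for each pair $i\ne j$ one of $i\to j$, $j\to i$; it is *regular* if all out-degrees are equal. An example is the cyclic tournament $1\to2\to3\to1$, with all out-degrees $1$. Set $M_{ij}=1$ if $i\to j$, $M_{ij}=0$ if $j\to i$, and $M_{ii}=\frac12$. If $s_i$ is the out-degree of $i$, then $r_i=s_i+1$, and Proposition 6 gives at most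
$$2^n+4\sum_i2^{s_i}\tag{3}$$
vertices. The matrix $L_n$ is the transitive tournament, with $s_i=0,1,\dots,n-1$, and (3) gives $2^n+4(2^n-1)=5\cdot2^n-4$ again. The sum $\sum_is_i=\binom n2$ is fixed and $s\mapsto2^s$ is convex, so we should make the out-degrees as equal as possible. For $n\le2$ every tournament is transitive and nothing is gained; for $n=3$ there is the cyclic one.

**Step 1: the two choices.** If $n$ is odd, let $i\to i+1,\dots,i+\frac{n-1}2$ modulo $n$. This is a regular tournament with $s_i=\frac{n-1}2$, and (3) is $2^n+4n\,2^{(n-1)/2}$. If $n$ is even, take a regular tournament on $n+1$ vertices, with out-degrees $\frac n2$, and delete one vertex. The deleted vertex has in-degree $\frac n2$, so exactly $\frac n2$ of the remaining out-degrees drop to $\frac n2-1$, and (3) is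
$$2^n+4\cdot\tfrac n2\big(2^{n/2}+2^{n/2-1}\big)=2^n+3n\,2^{n/2}.$$

**Step 2: comparison with $5\cdot2^n-4$.** For odd $n\ge3$ we need $n2^{(n-1)/2}<2^n-1$. For $n=3$ this is $6<7$. If it holds for $n$, then, as $\frac{2(n+2)}n<4$,
$$(n+2)2^{(n+1)/2}=\tfrac{2(n+2)}n\cdot n2^{(n-1)/2}<4(2^n-1)<2^{n+2}-1 .$$
For even $n\ge4$ we need $3n2^{n/2}<4(2^n-1)$. For $n=4$ this is $48<60$. If it holds for $n$, then
$$3(n+2)2^{n/2+1}=\tfrac{2(n+2)}n\cdot3n2^{n/2}<4\cdot4(2^n-1)<4(2^{n+2}-1).$$

**Step 3: the example in $\mathbb R^6$.** The cyclic tournament has $M$ with rows $(\frac12,1,0)$, $(0,\frac12,1)$, $(1,0,\frac12)$, and gives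
$$X=\operatorname{conv}\{(\pm1,\pm1,\pm1;0,0,0),\ (\pm\tfrac12,\pm1,0;\pm1,0,0),\ (0,\pm\tfrac12,\pm1;0,\pm1,0),\ (\pm1,0,\pm\tfrac12;0,0,\pm1)\}.$$
It is self-polar with at most $8+8+8+8=32$ vertices, while $P^{\ltimes3}$ has $36$. This disproves the conjecture.

**Step 4: its volume.** We integrate over $y$ the volume $\prod_k2\big(1-\sum_jM_{kj}|y_j|\big)$ of the box of admissible $x$. The eight octants contribute equally. With $\Delta=\{y_i\ge0,\ y_1+y_2+y_3\le1\}$ and $y_0=1-y_1-y_2-y_3$,
$$\mathrm{vol}(X)=64\int_\Delta L_1L_2L_3\,dy,\qquad L_i=y_0+l_i,$$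
$$l_1=\tfrac12y_1+y_3,\qquad l_2=\tfrac12y_2+y_1,\qquad l_3=\tfrac12y_3+y_2 .$$
For instance, $L_1=1-\frac12y_1-y_2=y_0+\frac12y_1+y_3$. For monomials of degree $3$ the Dirichlet integral is $\int_\Delta\prod_{i=0}^3y_i^{k_i}\,dy=\prod k_i!/720$. So $720\int L_1L_2L_3$ is the sum of the coefficients of $L_1L_2L_3$, each weighted by $\prod k_i!$. By degree in $y_0$ the contributions are as follows.

* $y_0^3$ contributes $6$.
* $y_0^2(l_1+l_2+l_3)$: the coefficients of $l_1+l_2+l_3$ sum to $\frac92$, and each monomial $y_0^2y_i$ has weight $2$; this gives $9$.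
* $y_0(l_1l_2+l_2l_3+l_3l_1)$: $l_1l_2=\frac14y_1y_2+\frac12y_1^2+\frac12y_2y_3+y_1y_3$ contributes $\frac14+1+\frac12+1=\frac{11}4$. The shift $1\to2\to3\to1$ sends $l_1\to l_2\to l_3\to l_1$, so the total is $\frac{33}4$.
* $l_1l_2l_3=\frac98y_1y_2y_3+\frac14(y_1y_2^2+y_1^2y_3+y_2y_3^2)+\frac12(y_1^2y_2+y_2^2y_3+y_1y_3^2)$ contributes $\frac98+\frac32+3=\frac{45}8$.

The sum is $6+9+\frac{33}4+\frac{45}8=\frac{231}8$, and $\mathrm{vol}(X)=64\cdot\frac{231}{8\cdot720}=\frac{77}{30}$. By (1), $\mathrm{vol}(P^{\ltimes3})=\frac16\cdot3\cdot\frac73\cdot\frac{11}5=\frac{77}{30}$ as well. This completes the proof of Theorem 2. Since the two polytopes have different numbers of vertices, no linear symplectic map takes one to the other. So even if the volume bound is true for $n=3$, $P^{\ltimes3}$ is not the unique minimizer up to such maps.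

## 5. Counting incidences in dimension four

Proposition 1 gives Theorem 3 for $n=1$. For $n=2$ let $X\subset\mathbb R^4$ be a self-polar polytope with $N=2m$ vertices $\pm v_1,\dots,\pm v_m$. We must show $m\ge8$. Put
$$W_{ij}=\omega(v_i,v_j),\qquad |W_{ij}|\le1,\qquad W_{ji}=-W_{ij},\qquad\operatorname{rank}W=4 .$$
The rank is $4$ because the $v_i$ span $\mathbb R^4$ and $\omega$ is nondegenerate.

Section 1 used only that a facet of a $4$-polytope has at least $4$ vertices. A sharper count uses the whole face structure. For a $4$-polytope let $f_i$ be the number of $i$-faces, and let $f_{02}$, $f_{03}$ be the numbers of incident pairs (vertex, $2$-face), (vertex, facet).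

**Lemma 7.** For a $4$-polytope with $V=-V$, $\ f_{03}\ge3f_0+3f_3-8$.

For the cross-polytope, $f_0=8$, $f_3=16$ and each facet has $4$ vertices, so $f_{03}=64=24+48-8$: equality holds.

The proof rests on infinitesimal rigidity. A framework in $\mathbb R^d$ is a finite set $V$ of points and a set $E$ of pairs, called bars. Its rigidity map is
$$\rho:(\mathbb R^d)^V\to\mathbb R^E,\qquad\rho(m)_{vw}=\langle v-w,\ m(v)-m(w)\rangle .$$
The fields $m(v)=Av+c$ with $A$ skew always lie in the kernel. The framework is *infinitesimally rigid* if there is nothing else in the kernel. The four sides of a unit square in $\mathbb R^2$ are not rigid: keep the bottom vertices fixed and give both top vertices the velocity $(1,0)$. The diagonal from $(0,0)$ to $(1,1)$ detects this motion, since $\langle(1,1),(1,0)\rangle=1\neq0$.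

We use one theorem as a black box. **Whiteley's theorem** (W. Whiteley, *Infinitesimally rigid polyhedra I*, Trans. AMS 285 (1984); see also G. Kalai, *Rigidity and the lower bound theorem 1*, Invent. Math. 88 (1987)): for a $4$-polytope in $\mathbb R^4$, if all $2$-faces are triangulated by diagonals without new vertices, then the framework of the vertices with all edges and these diagonals is infinitesimally rigid.

*Proof of Lemma 7.* **Step 1: a symmetric framework.** No $2$-face $G$ equals $-G$, since otherwise $0\in G$, whereas $0$ is an interior point. So we may triangulate one $2$-face of each pair $\{G,-G\}$ by diagonals and carry the triangulation over to the other by $v\mapsto-v$. Let $E$ be the set of edges and chosen diagonals. A $2$-face $G$ receives $f_0(G)-3$ diagonals, and a diagonal lies in only one $2$-face, so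
$$|E|=f_1+f_{02}-3f_2 .$$

**Step 2: rigidity on an eigenspace gives $|E|\ge4f_0-8$.** Let $(\theta m)(v)=-m(-v)$ on $(\mathbb R^4)^V$ and $(\theta e)_{vw}=e_{-v,-w}$ on $\mathbb R^E$. These are involutions, and they commute with $\rho$:
$$\rho(\theta m)_{vw}=\langle v-w,\,-m(-v)+m(-w)\rangle=\langle(-v)-(-w),\,m(-v)-m(-w)\rangle=\rho(m)_{-v,-w}.$$
So $\rho$ maps $(-1)$-eigenspace to $(-1)$-eigenspace. In the source this is $\{m(-v)=m(v)\}$, of dimension $4\cdot\frac{f_0}2=2f_0$. Its intersection with $\ker\rho$ consists of the $m(v)=Av+c$ with $Av=-Av$ for all $v$. Since $V$ spans, $A=0$: only the translations remain, of dimension $4$. In the target no bar is fixed, because $\{v,w\}=\{-v,-w\}$ forces $w=-v$, but $v$ and $-v$ lie in no common proper face (such a face would contain their midpoint $0$). So the $(-1)$-eigenspace there has dimension $|E|/2$. Hence $2f_0-4\le|E|/2$.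

**Step 3: rewriting $|E|$ through $f_{03}$.** For a facet $F$, a $3$-polytope, Euler's formula says $f_0(F)-2=f_1(F)-f_2(F)$. Each edge of $F$ lies in two $2$-faces of $F$, so $2f_1(F)=\sum_{G\subset F}f_0(G)$. Each $2$-face lies in two facets, so $\sum_Ff_1(F)=\frac12\cdot2\sum_Gf_0(G)=f_{02}$ and $\sum_Ff_2(F)=2f_2$. Summing over $F$,
$$f_{03}-2f_3=f_{02}-2f_2 .$$
Euler's formula for the $4$-polytope is $f_1-f_2=f_0-f_3$. Therefore
$$|E|=(f_1-f_2)+(f_{02}-2f_2)=(f_0-f_3)+(f_{03}-2f_3)=f_{03}+f_0-3f_3 ,$$
and Step 2 gives $f_{03}\ge4f_0-8-f_0+3f_3=3f_0+3f_3-8$. $\square$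

**Applying it.** For our $X$ we have $f_0=f_3=2m$. The vertex $z$ lies on $F_v$ if and only if $\omega(v,z)=1$. If $W_{ij}=1$ with $i\ne j$, the incidences among $\pm v_i,\pm v_j$ are exactly $v_j\in F_{v_i}$, $-v_j\in F_{-v_i}$, $-v_i\in F_{v_j}$, $v_i\in F_{-v_j}$. If $W_{ij}=-1$ there are likewise four, and if $|W_{ij}|<1$ there are none. Hence
$$4\cdot\#\big\{\{i,j\}:|W_{ij}|=1\big\}\ge12m-8.\tag{4}$$
The left side is at most $2m(m-1)$, so $m^2-7m+4\ge0$. The values at $m=1$ and $m=6$ are $-2$, and the function is convex in $m$, so $m\ge7$.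

Here the count stops. For $m=7$, (4) asks for $19$ pairs with $|W_{ij}|=1$, and there are $21$ pairs, so there is no contradiction. To exclude $14$ vertices we must use that $W$ has rank $4$, not only which of its entries are $\pm1$.

## 6. Excluding fourteen vertices in $\mathbb R^4$

Let $m=7$ from now on. Call $\{i,j\}$ *bad* if $|W_{ij}|<1$ and *good* otherwise. By (4) there are at most two bad pairs.

**Step 1: a parity argument locates the bad pairs.** Recall that a skew-symmetric matrix of even size satisfies $\det=\mathrm{Pf}^2$, where the Pfaffian is a signed sum over perfect matchings. In size $4$ it is $W_{12}W_{34}-W_{13}W_{24}+W_{14}W_{23}$; in size $6$ it has $15$ terms. Since $\operatorname{rank}W=4$, every $6\times6$ principal Pfaffian vanishes. If some six indices contained no bad pair, this Pfaffian would be a sum of $15$ terms $\pm1$, an odd number, which is not $0$. So every six indices contain a bad pair. If there were at most one bad pair, or two with a common index, omitting one index would leave six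 indices without a bad pair. Hence there are exactly two bad pairs and they are disjoint. We number the vertices so that they are $\{1,2\}$ and $\{3,4\}$.

This situation is preserved by the relabelings $1\leftrightarrow2$, $3\leftrightarrow4$, $(1,2)\leftrightarrow(3,4)$, by all permutations of $5,6,7$, and by replacing any $v_k$ by $-v_k$. Every pair that contains $5$, $6$ or $7$ is good.

**Step 2: projection to a symplectic plane.** Here we trade $\mathbb R^4$ for vectors in a plane, where any two vectors with bracket $\pm1$ form a basis. For an ordered pair $(b,c)$ of distinct elements of $\{5,6,7\}$, a *base*, and $i\ne b,c$, let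
$$\chi(i)=W_{bi}W_{ic}W_{bc}=\pm1 .$$
Replacing any $v_k$ by $-v_k$ changes an even number of factors, so $\chi$ is unaffected. Exchanging $b$ and $c$ replaces $\chi(i)$ by $W_{ci}W_{ib}W_{cb}=-\chi(i)$.

By relabeling $5,6,7$ let the base be $(7,6)$. Choose signs of $v_1,\dots,v_6$ so that $W_{7i}=1$ for all $i\le6$. For $i\le5$ put $a_i=W_{i6}$; then $\chi(i)=W_{7i}W_{i6}W_{76}=a_i$. Let
$$I_\pm=\{i\le5:a_i=\pm1\};$$
we call $I_+$ and $I_-$ the two classes. Since $W_{76}=1$, the $\omega$-orthogonal complement $\Pi$ of $\operatorname{span}(v_6,v_7)$ is a symplectic plane. Write $[\cdot,\cdot]$ for $\omega|_\Pi$ and define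
$$p_i=v_i-a_iv_7-v_6\qquad(i\le5).$$
Then $\omega(v_7,p_i)=W_{7i}-W_{76}=1-1=0$ and $\omega(v_6,p_i)=W_{6i}-a_iW_{67}=-a_i+a_i=0$, so $p_i\in\Pi$. Moreover, since $p_j$ is $\omega$-orthogonal to $v_6,v_7$,
$$[p_i,p_j]=\omega(v_i,p_j)=W_{ij}-a_j\,\omega(v_i,v_7)-\omega(v_i,v_6)=W_{ij}+a_j-a_i .$$
We record five consequences.

* (A) If $i\ne j$ are in the same class, then $[p_i,p_j]=W_{ij}$, and $p_i\ne p_j$ because $v_i\ne v_j$.
* (B) If $i\in I_+$ and $j\in I_-$, then $[p_j,p_i]=2-W_{ij}$. This lies in $\{1,3\}$ for a good pair and in the open interval $(1,3)$ for a bad pair. It is always positive.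
* (C) If $|[p,q]|=1$, then $p,q$ is a basis of $\Pi$. If $r=\alpha p+\beta q$, then $|\alpha|=|[r,q]|$ and $|\beta|=|[p,r]|$.
* (D) If $I_-\ne\emptyset$ and $i\ne j$ are in $I_+$, then $p_j\ne\pm p_i$. Indeed $p_j=p_i$ contradicts (A). If $p_j=-p_i$ and $k\in I_-$, then $[p_k,p_i]$ and $[p_k,p_j]$ are opposite, while both are positive by (B).
* (E) If $|[p,q]|=1$ and $r,r'$ are both of the form $\pm p\pm q$, then $[r,r']\in\{0,\pm2\}$, and $[r,r']=0$ only if $r'=\pm r$.

**Step 3: no base has constant $\chi$.** This excludes the possibility that all five remaining indices lie in one class. Two values of $W$ that are too small to be $\pm 2$ must be $0$, and then an extra point is forced into $X$.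

**Lemma 8.** For no base $(b,c)$ in $\{5,6,7\}$ is $\chi$ constant on the five indices other than $b,c$.

*Proof.* Suppose it is. Exchanging the base elements if necessary and relabeling, we may take the base to be $(7,6)$, normalized as in Step 2, with $I_+=\{1,\dots,5\}$. All pairs except $\{1,2\}$ and $\{3,4\}$ are good. Since $|[p_3,p_5]|=|W_{35}|=1$, (A) and (C) show that $p_1$ and $p_2$ are both of the form $\pm p_3\pm p_5$. By (E), $[p_1,p_2]\in\{0,\pm2\}$, and $|[p_1,p_2]|=|W_{12}|<1$. So it is $0$ and $p_2=\pm p_1$, hence $p_2=-p_1$ by (A). In the same way, from the basis $p_1,p_5$, we get $p_4=-p_3$. Also $p_5=\alpha p_1+\beta p_3$ with $|\alpha|=|W_{53}|=1$ and $|\beta|=|W_{15}|=1$.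

Let $s=v_6+v_7$, so that $v_i=s+p_i$ for $i\le5$, and let $z=s-p_5$. As $s$ is $\omega$-orthogonal to $\Pi$, $\omega(v_i,z)=-[p_i,p_5]$, of absolute value at most $1$, for $i\le5$. Also $\omega(v_6,z)=W_{67}=-1$ and $\omega(v_7,z)=W_{76}=1$. So $|\omega(v_i,z)|\le1$ for all $i\le7$, and $z\in X^\omega=X$.

Consider the functional $\varphi(y)=\omega(v_7,y)+\omega(y,v_6)$. On $v_1,\dots,v_5$ it equals $W_{7i}+W_{i6}=2$. On $v_6$ and on $v_7$ it equals $1$. On all $-v_i$ it is negative. So the maximum of $\varphi$ over $X$ is $2$, attained exactly on $\operatorname{conv}(v_1,\dots,v_5)$. But $\varphi(z)=1+1=2$. Hence $z\in\operatorname{conv}(v_1,\dots,v_5)$, and after subtracting $s$,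
$$-p_5\in\operatorname{conv}\{\pm p_1,\pm p_3,p_5\}.$$
The linear functional $\lambda$ on $\Pi$ with $\lambda(p_1)=-\alpha$, $\lambda(p_3)=-\beta$ has $\lambda(p_5)=-\alpha^2-\beta^2=-2$, so $\lambda(-p_5)=2$, while $\lambda\le1$ on $\pm p_1,\pm p_3,p_5$. This is a contradiction. $\square$

Now fix the base $(7,6)$, normalized as in Step 2. Exchanging $6$ and $7$ if necessary, $|I_+|\ge3$, and by Lemma 8, $|I_+|\in\{3,4\}$. The relabelings of $1,2,3,4$ from Step 1 are still available and do not touch $5,6,7$. Throughout we use that sums and differences of numbers from $\{1,3\}$ are even.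

**Step 4: the classes have sizes $4$ and $1$.** Up to symmetry $I_-=\{5\}$ or $I_-=\{1\}$.

*Case $I_-=\{5\}$.* Let $x_i=[p_5,p_i]$ for $i\le4$; by (B), $x_i\in\{1,3\}$. In the basis $p_1,p_3$ write $p_4=\alpha p_1+\beta p_3$. By (C), $|\beta|=|W_{14}|=1$ and $|\alpha|=|W_{43}|<1$, and $\alpha\ne0$ by (D). Apply $[p_5,\cdot]$: $x_4=\alpha x_1+\beta x_3$.

If $\beta=1$, then $\alpha x_1=x_4-x_3$ is even and nonzero, so it is $\pm2$. As $|\alpha|<1$, we get $x_1>2$, so $x_1=3$; and $\{x_3,x_4\}=\{1,3\}$. If $\beta=-1$, then $\alpha x_1=x_3+x_4$ is an even number, at least $2$ and less than $3$. So it is $2$, whence $x_3=x_4=1$ and again $x_1=3$. In both cases $x_1=3$ and $\min(x_3,x_4)=1$. The statement $x_1=3$ also holds after the relabelings that move $3$ or $4$ to position $1$ and preserve $\{5\},6,7$. So $x_3=x_4=3$, a contradiction.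

*Case $I_-=\{1\}$.* Here $I_+=\{2,3,4,5\}$. In the basis $p_2,p_5$, (A) and (C) show that $p_3$ and $p_4$ are both of the form $\pm p_2\pm p_5$. By (E), $[p_3,p_4]\in\{0,\pm2\}$, and $|[p_3,p_4]|=|W_{34}|<1$. So $p_4=\pm p_3$, which contradicts (D).

**Step 5: the classes have sizes $3$ and $2$.** Up to symmetry $I_-$ is $\{1,2\}$, $\{1,5\}$ or $\{1,3\}$.

*Case $I_-=\{1,2\}$, $I_+=\{3,4,5\}$.* Let $x_i=[p_1,p_i]$ and $z_i=[p_2,p_i]$ for $i=3,4,5$. All these pairs are good, so all values lie in $\{1,3\}$. Write $p_4=\alpha p_3+\gamma p_5$. By (C), $|\alpha|=|W_{45}|=1$ and $|\gamma|=|W_{34}|<1$, and $\gamma\ne0$ by (D). Hence $x_4=\alpha x_3+\gamma x_5$, and the same for $z$.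

If $\alpha=1$, then $\gamma x_5=x_4-x_3=\pm2$, so $x_5=3$ and $x_4-x_3=3\gamma$. This determines $(x_3,x_4)$: it is $(1,3)$ if $\gamma>0$ and $(3,1)$ if $\gamma<0$. The same holds for $z$ with the same $\gamma$, so $x_3=z_3$ and $x_5=z_5$. If $\alpha=-1$, then $\gamma x_5=x_3+x_4$ is even, at least $2$ and less than $3$, so $x_3=x_4=1$, $x_5=3$; and the same for $z$. In both cases $[p_1-p_2,p_3]=[p_1-p_2,p_5]=0$. Since $p_3,p_5$ is a basis, $p_1=p_2$, which contradicts (A).

*Case $I_-=\{1,5\}$, $I_+=\{2,3,4\}$.* Let $x_i=[p_1,p_i]$, with $x_2\in(1,3)$ and $x_3,x_4\in\{1,3\}$, and $z_i=[p_5,p_i]\in\{1,3\}$. In the basis $p_3,p_2$ write $p_4=\alpha p_3+\gamma p_2$. By (C) and (D), $|\alpha|=|W_{42}|=1$ and $0<|\gamma|=|W_{34}|<1$.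

If $\alpha=1$, then $\gamma z_2=z_4-z_3=\pm2$, so $z_2=3$ and $|\gamma|=\frac23$. But then $|x_4-x_3|=\frac23x_2\in(\frac23,2)$, which is impossible for a difference of elements of $\{1,3\}$. If $\alpha=-1$, then $\gamma z_2=z_3+z_4$ is even, at least $2$ and less than $3$, so $z_2=3$ and $\gamma=\frac23$. But then $\frac23x_2=x_3+x_4\ge2$ forces $x_2\ge3$, which is impossible.

*Case $I_-=\{1,3\}$, $I_+=\{2,4,5\}$.* In the basis $p_2,p_4$ write $p_5=\alpha p_2+\beta p_4$; by (C), $|\alpha|=|W_{54}|=1$ and $|\beta|=|W_{25}|=1$. Let $x_i=[p_1,p_i]$ and $z_i=[p_3,p_i]$ for $i=2,4,5$. By (B), $x_2\in(1,3)$, $x_4,x_5\in\{1,3\}$, $z_4\in(1,3)$, $z_2,z_5\in\{1,3\}$, and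
$$x_5=\alpha x_2+\beta x_4,\qquad z_5=\alpha z_2+\beta z_4 .$$
Positivity of $x_5$ excludes $(\alpha,\beta)=(-1,-1)$. The first equation makes $x_2$ an even integer in $(1,3)$, so $x_2=2$; the second gives $z_4=2$ in the same way. The Plücker identity in the plane,
$$[p_1,p_2][p_3,p_4]-[p_1,p_3][p_2,p_4]+[p_1,p_4][p_2,p_3]=0,$$
says $x_2z_4-x_4z_2=[p_1,p_3][p_2,p_4]$. By (A) the right side is $W_{13}W_{24}=\pm1$. So $x_4z_2=4\mp1$; as $x_4z_2\in\{1,3,9\}$, it is $3$, and $[p_1,p_3]=[p_2,p_4]=:\delta=\pm1$.

If $(\alpha,\beta)=(1,1)$, then $x_5=2+x_4$ and $z_5=z_2+2$ force $x_4=z_2=1$, which contradicts $x_4z_2=3$. The case $(-1,1)$ becomes $(1,-1)$ under the relabeling $1\leftrightarrow3$, $2\leftrightarrow4$, which preserves the bad pairs and both classes. So let $(\alpha,\beta)=(1,-1)$, i.e. $p_5=p_2-p_4$. Then $x_5=2-x_4$ gives $x_4=x_5=1$. Hence $z_2=3$ and $z_5=z_2-2=1$. Now the following entries of $W$ are known: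
$$W_{51}=2-x_5=1,\qquad W_{53}=2-z_5=1\qquad\text{by (B)},$$
$$W_{25}=[p_2,p_2-p_4]=-\delta,\qquad W_{45}=[p_4,p_2-p_4]=-\delta\qquad\text{by (A)},$$
$$W_{16}=W_{36}=-1,\qquad W_{26}=W_{46}=W_{56}=1,\qquad W_{7i}=1\ (i\le6).$$

If $\delta=1$, take the base $(7,5)$: $\chi(i)=W_{7i}W_{i5}W_{75}=W_{i5}$, which is $-1$ for each of $i=1,2,3,4,6$. If $\delta=-1$, take the base $(6,5)$: for $i\le4$, using $W_{65}=-1$ and $W_{6i}=-W_{i6}$, $\chi(i)=W_{i6}W_{i5}$, which is $(-1)(-1)=1$ for $i=1,3$ and $1\cdot1=1$ for $i=2,4$. Moreover $\chi(7)=W_{67}W_{75}W_{65}=(-1)(1)(-1)=1$. Either way some base has constant $\chi$, which contradicts Lemma 8.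

So $m=7$ is impossible, $m\ge8$, and $N\ge16=5\cdot2^2-4$. With Theorem 2, the vertex assertion holds exactly for $n\in\{1,2\}$. This proves Theorem 3.

## 7. The minimal number of vertices is $e^{\Theta(\sqrt n)}$

How far below $5\cdot 2^n-4$ can one go? The polytopes $Z_M$ alone never get below $2^n$: all points $(\varepsilon,0)$ are vertices. Indeed, on $X_M$ the functional $\varepsilon\cdot x$ is at most $n$, with equality only if $\sum_jM_{kj}|y_j|=0$ for all $k$; since $M_{kk}=\frac12$ this means $y=0$, and then $x=\varepsilon$. The obstacle is the cube in $x$-space. For the matrix with all entries $\frac12$ we have $Z_M=\operatorname{conv}\{(\varepsilon,0),(\frac12\varepsilon,\pm e_i)\}$, which involves only the cube and its polar. This form allows any symmetric body in place of the cube.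

For a symmetric convex body $K\subset\mathbb R^n$ let $\|x\|_K=\min\{t\ge0:x\in tK\}$. Then $\sup_{x\in K}x\cdot y=\|y\|_{K^\circ}$ and $\sup_{y\in K^\circ}x\cdot y=\|x\|_K$.

**Lemma 9.** Let $K\subset\mathbb R^n$ be a centrally symmetric convex body with $0$ in its interior. Then $X_K=\operatorname{conv}\big((K\times0)\cup(\frac12K\times K^\circ)\big)$ is self-polar, and
$$X_K=\{(x,y):\|y\|_{K^\circ}\le1,\ \|x\|_K+\tfrac12\|y\|_{K^\circ}\le1\}.$$
If $K$ is a polytope, $X_K$ has at most $f_0(K)(1+f_{n-1}(K))$ vertices.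

*Proof.* The point $(x',y')$ lies in $X_K^\omega$ if and only if $\sup_{x\in K}x\cdot y'=\|y'\|_{K^\circ}\le1$ and
$$\sup_{x\in K,\,y\in K^\circ}\big(\tfrac12x\cdot y'-y\cdot x'\big)=\tfrac12\|y'\|_{K^\circ}+\|x'\|_K\le1 .$$
So $X_K^\omega$ is the displayed set. It contains the generators of $X_K$: $(x,0)$ with $x\in K$, and $(\frac12x,y)$ with $x\in K$, $y\in K^\circ$, for which $\frac12\|x\|_K+\frac12\|y\|_{K^\circ}\le1$. Since it is convex, it contains $X_K$. Conversely let $(x,y)$ be in the displayed set and $t=\|y\|_{K^\circ}\le1$. Write $y=tu$ with $u\in K^\circ$ and $x=(1-\frac t2)z$ with $z\in K$. Then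
$$(x,y)=(1-t)(z,0)+t(\tfrac12z,u)\in X_K .$$
So $X_K=X_K^\omega$. If $K$ is a polytope, $X_K$ is the convex hull of the points $(v,0)$ and $(\frac12v,u)$ with $v$ a vertex of $K$ and $u$ a vertex of $K^\circ$, and $f_0(K^\circ)=f_{n-1}(K)$. $\square$

So we want symmetric polytopes $K$ for which both the number of vertices and the number of facets are small. The cube has $2n$ facets but $2^n$ vertices; for the cross-polytope it is the other way round. Alternating the two constructions balances the numbers.

**Step 1: the upper bound.** Let $K\oplus_1L=\operatorname{conv}(K\times0\,\cup\,0\times L)$. In a product $K\times L$ the vertices are pairs of vertices, and the facets are $F\times L$ and $K\times G$. So vertex numbers multiply and facet numbers add. Since $(K\oplus_1L)^\circ=K^\circ\times L^\circ$, under $\oplus_1$ vertex numbers add and facet numbers multiply. Define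
$$K_0=[-1,1],\qquad K_{j+1}=(K_j\oplus_1K_j)\times(K_j\oplus_1K_j)\subset\mathbb R^{4^{j+1}} .$$
Let $K_j$ have $\alpha_j$ vertices and $\beta_j$ facets. Then $\alpha_0=\beta_0=2$, $\alpha_{j+1}=(2\alpha_j)^2=4\alpha_j^2$ and $\beta_{j+1}=2\beta_j^2$. By induction
$$\alpha_j=\tfrac14\,8^{2^j},\qquad\beta_j=\tfrac12\,4^{2^j}.$$
For example $K_1\subset\mathbb R^4$ is a product of two diamonds, with $16$ vertices and $8$ facets.

For $n\ge1$ choose $j\ge0$ with $4^{j-1}<n\le4^j$, and let $K$ be the section of $K_j$ by a coordinate subspace $\mathbb R^n$. By induction $K_j$ is invariant under all sign changes of coordinates. The projection of $x\in K_j$ to the coordinate subspace is the average of $x$ and the point with the other coordinates negated, so it lies in $K_j$. Hence $K$ is also the coordinate projection of $K_j$. As a projection it has at most $\alpha_j$ vertices, and as a section it has at most $\beta_j$ facets. By Lemma 9, and since $\beta_j\ge2$,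
$$\nu(n)\le\alpha_j(1+\beta_j)\le\tfrac32\alpha_j\beta_j=\tfrac3{16}\,32^{2^j}<32^{2\sqrt n}=2^{10\sqrt n},$$
because $4^{j-1}<n$ means $2^j<2\sqrt n$. So $\ln\nu(n)\le(10\ln2)\sqrt n$.

The gain appears only for large $n$. For $n=4$ the bound $\alpha_1(1+\beta_1)=144$ is worse than $76$. For $n=64$ it is $2^{22}(1+2^{15})<2^{38}$.

**Step 2: the lower bound.** A self-polar polytope has as many facets as vertices, so it suffices to show that a symmetric polytope cannot have few of both. The argument is the Gaussian form of the Figiel–Lindenstrauss–Milman argument.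

Let $X\subset\mathbb R^d$, $d=2n$, be a self-polar polytope with $N$ vertices, hence $N$ facets. By John's theorem a linear image $Q$ of the symmetric polytope $X$ satisfies $B\subset Q\subset\sqrt d\,B$, where $B$ is the Euclidean unit ball. Let $v_1,\dots,v_N$ be the vertices of $Q$, so $|v_j|\le\sqrt d$. Write $Q=\{x:\langle u_i,x\rangle\le1,\ i\le N\}$; then $u_i\in Q^\circ\subset B$, so $|u_i|\le1$. Let $g$ be a standard Gaussian vector in $\mathbb R^d$. Then
$$\|g\|_Q=\max_i\langle u_i,g\rangle,\qquad\|g\|_{Q^\circ}=\max_j\langle v_j,g\rangle,\qquad|g|^2\le\|g\|_Q\,\|g\|_{Q^\circ}.$$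

We need that $N$ centered Gaussians $G_1,\dots,G_N$ of variance at most $\sigma^2$, independent or not, satisfy $\mathbb E\max_iG_i\le\sigma\sqrt{2\ln N}$. Indeed, for $\lambda>0$ Jensen's inequality gives
$$\lambda\,\mathbb E\max_iG_i\le\ln\mathbb E\,e^{\lambda\max_i G_i}\le\ln\sum_i\mathbb E\,e^{\lambda G_i}\le\ln N+\tfrac12\lambda^2\sigma^2,$$
and we take $\lambda=\sqrt{2\ln N}/\sigma$. By the Cauchy–Schwarz inequality applied to $|g|\le\|g\|_Q^{1/2}\|g\|_{Q^\circ}^{1/2}$,
$$(\mathbb E|g|)^2\le\mathbb E\|g\|_Q\ \mathbb E\|g\|_{Q^\circ}\le\sqrt{2\ln N}\cdot\sqrt d\,\sqrt{2\ln N}=2\sqrt d\,\ln N .$$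
For a lower bound on the left side, note $\mathbb E|g|^2=d$ and $\mathbb E|g|^4=3d+d(d-1)=d(d+2)$. Hölder's inequality with exponents $\frac32$ and $3$ for $|g|^2=|g|^{2/3}|g|^{4/3}$ gives
$$d=\mathbb E|g|^2\le(\mathbb E|g|)^{2/3}(\mathbb E|g|^4)^{1/3},\qquad\text{so}\qquad(\mathbb E|g|)^2\ge\frac{d^3}{d(d+2)}=\frac{d^2}{d+2}.$$
Hence
$$\ln N\ge\frac{d^{3/2}}{2(d+2)}=\frac{(2n)^{3/2}}{4(n+1)}=\frac{n^{3/2}}{\sqrt2\,(n+1)} .$$
Since $n+1\le2n$, this is at least $\sqrt n/(2\sqrt2)$, and $\nu(n)=e^{\Theta(\sqrt n)}$. This proves Theorem 4.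

## 8. The volume assertion and the symmetric Mahler conjecture

Write $p(K)=\mathrm{vol}(K)\,\mathrm{vol}(K^\circ)$ for a symmetric convex body $K\subset\mathbb R^n$. The bodies $X_K$ of Lemma 9 turn a lower bound for volumes of self-polar bodies into a lower bound for $p(K)$. The latter is slightly too weak, and a tensor power removes the loss.

**Step 1: the volume of $X_K$.** By Lemma 9 the fiber of $X_K$ over $y\in K^\circ$ is $(1-\frac12\|y\|_{K^\circ})K$. The set $\{\|y\|_{K^\circ}\le t\}$ has volume $t^n\,\mathrm{vol}(K^\circ)$. So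
$$\mathrm{vol}(X_K)=\mathrm{vol}(K)\int_{K^\circ}\big(1-\tfrac12\|y\|_{K^\circ}\big)^n\,dy=p(K)\,n\int_0^1t^{n-1}(1-\tfrac t2)^n\,dt .$$
For $n=1$ and $K=[-1,1]$ this is $4\cdot\frac34=3$, the area of $H=X_K$. On $[0,1]$ we have $t(1-\frac t2)\le\frac12$ and $1-\frac t2\le1$. Hence the integrand is at most $2^{1-n}$ and $\mathrm{vol}(X_K)\le n2^{1-n}p(K)$.

**Step 2: inserting the volume assertion.** Each factor in (1) is $\frac{4m+3}{2m+1}>2$, so $n!\,\mathrm{vol}(P^{\ltimes n})\ge2^n$. If the volume assertion holds, then $n!\,n2^{1-n}p(K)\ge n!\,\mathrm{vol}(X_K)\ge2^n$, that is,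
$$n!\,p(K)\ge\frac{4^n}{2n}\qquad\text{for every }n\text{ and every symmetric }K\subset\mathbb R^n.\tag{5}$$

**Step 3: removing the factor $2n$.** Apply (5) to $K^m\subset\mathbb R^{nm}$. Since the support function of $K^m$ at $(y_1,\dots,y_m)$ is $\sum_i\|y_i\|_{K^\circ}$, the polar of $K^m$ is the $\ell_1$-sum of $m$ copies of $K^\circ$. For a body $L\subset\mathbb R^k$ with gauge $\|\cdot\|_L$ we have $\int e^{-\|x\|_L}dx=k!\,\mathrm{vol}(L)$. For an $\ell_1$-sum this integral is the product of the integrals of the summands. Hence $(nm)!\,\mathrm{vol}((K^m)^\circ)=(n!\,\mathrm{vol}(K^\circ))^m$, and $\mathrm{vol}(K^m)=\mathrm{vol}(K)^m$, so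
$$(nm)!\,p(K^m)=\big(n!\,p(K)\big)^m .$$
Now (5) in dimension $nm$ says $(n!\,p(K))^m\ge4^{nm}/(2nm)$, i.e. $n!\,p(K)\ge4^n(2nm)^{-1/m}$. Let $m\to\infty$: $p(K)\ge4^n/n!$. This proves Proposition 5.
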